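# The no-$\beta$ McMullen game for convex bodies, and longest chords that are forced onto the boundary

Throughout, $d\ge 1$ and $P\subseteq\mathbb R^d$ is compact and convex with nonempty interior. The base theory is $\mathsf{ZF}+\mathsf{DC}$. Dependent choice gives countable choice, so a countable union of countable sets is countable; we use this freely. $B(x,\varepsilon)$ is the open ball.

## 1. Copies, legal moves and winning strategies

**Definition (copy).** A *copy* (of $P$) is a set $Q=x+\rho P$ with $x\in\mathbb R^d$ and $\rho>0$. The number $\rho$ is its *radius*.

For example, if $P=[-1,1]^2$, the copies are the closed axis-parallel squares, and the radius is half the side. If $P$ is the closed unit disc, the copies are the closed discs of positive radius.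

The volume of $x+\rho P$ is $\rho^d$ times that of $P$. Hence a copy determines its radius, and if a copy $Q'$ is contained in a copy $Q$, then the radius of $Q'$ is at most that of $Q$. Moreover $x+\rho(P+u)=(x+\rho u)+\rho P$, so translating $P$ changes neither the family of copies nor their radii. We may therefore always assume
$$0\in\operatorname{int}P. \tag{1}$$

**Definition (the game $G_P(A)$).** Let $A\subseteq\mathbb R^d$. Players $\mathbf I$ and $\mathbf{II}$ alternately play pairs $(x_n,\rho_n)$, that is, copies $P_n=x_n+\rho_nP$. Player $\mathbf I$ makes the even moves $P_{2n}$ and player $\mathbf{II}$ the odd moves $P_{2n+1}$. The rules are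

- $\rho_{2n}>0$;
- $0<\rho_{2n+1}<\rho_{2n}$;
- $P_{2n+2}\subseteq P_{2n}\setminus P_{2n+1}$.

If the rules are followed, $\mathbf I$ wins the run iff $\bigcap_nP_{2n}\cap A\ne\emptyset$. This is the *no-$\beta$ McMullen game* for $P$ with target $A$.

So $\mathbf{II}$ deletes a strictly smaller copy, and $\mathbf I$ continues inside what is left. The copy $P_{2n+1}$ need not lie inside $P_{2n}$; this freedom will matter. For example, let $P=[-1,1]$ and suppose $\mathbf I$ opens with $[0,1]$, of radius $\frac12$. Then $\mathbf{II}$ may play $[\frac12,\frac54]$, of radius $\frac38$, which sticks out, and $\mathbf I$ must answer with an interval inside $[0,\frac12)$.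

Nobody ever gets stuck. This is clear for $\mathbf{II}$. As for $\mathbf I$: if $\operatorname{int}P_{2n}\subseteq P_{2n+1}$, then taking closures gives $P_{2n}\subseteq P_{2n+1}$, which contradicts $\rho_{2n+1}<\rho_{2n}$. So $\operatorname{int}P_{2n}\setminus P_{2n+1}$ is a nonempty open set, and it contains a small copy.

**Definition (winning strategy).** A *strategy* for a player assigns a legal move to each position in which that player is to move. It is *winning* if that player wins every run that follows it.

The two players cannot both have winning strategies, since we could play one against the other. Example: for $A=\mathbb R^d$ every strategy of $\mathbf I$ is winning, because the $P_{2n}$ are nested nonempty compact sets. For $A=\emptyset$ every strategy of $\mathbf{II}$ is winning.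

**Definition (perfect set).** A set $F\subseteq\mathbb R^d$ is *perfect* if it is closed and has no isolated points.

A circle, $[0,1]$ and the Cantor set are perfect; $[0,1]\cup\{2\}$ is not. Recall that nonempty perfect sets are uncountable. More locally, if $F$ is perfect and an open $U$ meets $F$, then $F\cap U$ is uncountable. To see this, take an open ball $B$ that meets $F$ and has $\overline B\subseteq U$. Then $\overline{F\cap B}\subseteq F\cap U$ is closed, nonempty and has no isolated points.

**Definition (equivalence).** The no-$\beta$ McMullen game for $P$ is *equivalent to the perfect set game* if for every $A\subseteq\mathbb R^d$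

- $\mathbf I$ has a winning strategy in $G_P(A)$ iff $A$ contains a nonempty perfect set, and
- $\mathbf{II}$ has a winning strategy in $G_P(A)$ iff $A$ is countable.

To see what this demands in the plane: for $A=\mathbb Q^2$ player $\mathbf{II}$ must be able to win, and for $A$ a circle player $\mathbf I$ must be able to win.

With the definitions in place, here is the question. It comes from Logan Crone, Lior Fishman and Stephen Jackson, "The no-$\beta$ McMullen game and the perfect set property", arXiv:2110.03033 (2021). It is known that the game is equivalent to the perfect set game when $P$ is strictly convex, when $P$ is a polytope, and when $d=2$. **If $P$ is a general compact convex set in $\mathbb R^d$, is the no-$\beta$ McMullen game for $P$ equivalent to the perfect set game?**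

The answer is no. For every $d\ge4$ there is a $P\subseteq\mathbb R^d$ for which $\mathbf{II}$ wins $G_P(A)$ with $A$ a circle, so both clauses fail (Theorem 8). In the other direction, equivalence holds in every dimension under an explicit condition on the longest chords of $P$, which covers all norms (Theorem 3). These notes do not decide whether every $P\subseteq\mathbb R^3$ gives an equivalent game. For $d=1$ the bodies are intervals, which are polytopes.

## 2. Halving moves, and the two implications that hold for every $P$

The reply $x+\frac\rho2P$ of $\mathbf{II}$ to $x+\rho P$ is called a *halving move*. It lets $\mathbf{II}$ shrink the sets of $\mathbf I$ at will.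

**Lemma 1.** If $x'+\rho'P\subseteq(x+\rho P)\setminus(x+\frac\rho2P)$, then $\rho'<\rho/2$.

**Proof.** Applying $y\mapsto(y-x)/\rho$, which maps copies to copies, we may take $x=0$ and $\rho=1$. Put $Q'=x'+\rho'P$. The sets $\frac12P$ and $Q'$ are disjoint, compact and convex, so they are strictly separated by a linear functional $\varphi\ne0$:
$$\max_{\frac12P}\varphi<\min_{Q'}\varphi .$$
Let $M=\max_P\varphi$ and $\mu=\min_P\varphi$. By (1), $M>0>\mu$. On $Q'$ we have $\frac M2<\varphi\le M$, the upper bound because $Q'\subseteq P$. The values of $\varphi$ on $Q'$ fill an interval of length $\rho'(M-\mu)$, so $\rho'(M-\mu)<\frac M2$. Hence $\rho'<\frac{M}{2(M-\mu)}<\frac12$. $\square$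

**Proposition 2.** For every $P$ and $A$:

(a) if $A$ is countable, then $\mathbf{II}$ has a winning strategy;

(b) if $\mathbf I$ has a winning strategy, then $A$ contains a nonempty perfect set.

**Proof of (a).** If $A=\emptyset$, any strategy works. Otherwise write $A=\{a_0,a_1,\dots\}$, with repetitions allowed. Let $\mathbf{II}$ play $P_{2n+1}=a_n+\frac{\rho_{2n}}2P$. This is legal and contains $a_n$, since $0\in P$. So $a_n\notin P_{2n+2}$, and no point of $A$ survives.

**Proof of (b).** The aim is to let $\mathbf{II}$ play in two different ways at each stage, so that the strategy of $\mathbf I$ produces a Cantor scheme. Fix a winning strategy for $\mathbf I$. We define copies $Q_s$ for finite $0$–$1$ sequences $s$, each the last move of $\mathbf I$ in a position that follows the strategy. Let $Q_\emptyset$ be the first move. Given $Q_s$, of radius $\rho_s$: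

- Let $Q_{s0}$ be the reply of $\mathbf I$ to the halving move. By Lemma 1 its radius is less than $\rho_s/2$.
- Go back to the position at $Q_s$, and let $\mathbf{II}$ play the set $Q_{s0}$ itself. This is legal, because its radius is less than $\rho_s$. Let $Q'$ be the reply of $\mathbf I$. Then $Q'\subseteq Q_s$ and $Q'\cap Q_{s0}=\emptyset$. Now let $\mathbf{II}$ make a halving move, and let $Q_{s1}\subseteq Q'$ be the next reply of $\mathbf I$. Its radius is less than half that of $Q'$, hence less than $\rho_s/2$.

So $Q_{s0}$ and $Q_{s1}$ are disjoint subsets of $Q_s$ with radius less than $\rho_s/2$. For $\alpha\in2^\omega$ the positions attached to $\alpha|n$ extend one another and form a run following the strategy. The sets of $\mathbf I$ are nested, so their intersection is $\bigcap_nQ_{\alpha|n}$. This is a single point, since the diameters tend to $0$, and the point lies in $A$ because $\mathbf I$ wins. The map $2^\omega\to A$ so obtained is continuous (diameters tend to $0$) and injective ($Q_{s0}\cap Q_{s1}=\emptyset$). Since $2^\omega$ is compact, it is a homeomorphism onto its image, which is a nonempty perfect subset of $A$. $\square$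

What remains for equivalence are the two converses: a perfect subset should give $\mathbf I$ a winning strategy, and a winning strategy for $\mathbf{II}$ should make $A$ countable.

## 3. Intervals, discs and a triangle by hand

**Intervals.** Let $P=[-1,1]$ and let $F\subseteq A\subseteq\mathbb R$ be nonempty and perfect. We show that $\mathbf I$ wins. Only countably many points of $F$ fail to be limits of $F$ from the right: each such point $x$ has a gap $(x,x+\varepsilon)$ free of $F$, gaps of different points are disjoint, and each contains a rational. The same holds on the left. So every open interval $U$ meeting $F$ contains points $x<y$ of $F$ that are limits of $F$ from both sides. By countable choice, fix one such pair for each rational interval $U$ meeting $F$. Player $\mathbf I$ plays $[x,y]$ for such a pair. A shorter interval $D$ cannot contain both $x$ and $y$, say it misses $x$. Then it misses points of $F$ in $(x,y)$ near $x$, so $(x,y)\setminus D$ is an open set meeting $F$. Player $\mathbf I$ repeats the construction inside a short rational interval in that set (the first suitable one in a fixed enumeration). With lengths tending to $0$, the sets $P_{2n}$ shrink to a point,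 which is in $F$ because $F$ is closed.

**Discs and a circle.** Let $P$ be the closed unit disc, and let $A=C$ be the unit circle. Player $\mathbf I$ picks $x\ne y$ in $C$ with $s=\frac12|x-y|\le\frac12$ and plays the disc $Q$ with diameter $[x,y]$. With $e=(y-x)/|y-x|$, $\bar m=\frac{x+y}2$ and $f=\bar m/|\bar m|$, the points of the minor arc are $\bar m+\tau e+\zeta f$, where $|\tau|\le s$ and
$$\zeta=\sqrt{1-\tau^2}-\sqrt{1-s^2}=\frac{s^2-\tau^2}{\sqrt{1-\tau^2}+\sqrt{1-s^2}}\le\frac{s^2-\tau^2}{\sqrt3}, \tag{2}$$
because both square roots are at least $\frac{\sqrt3}2$. For $|\tau|<s$ we get $\zeta^2\le\frac13(s^2-\tau^2)^2<s^2-\tau^2$, so the open arc lies in $\operatorname{int}Q$. A smaller disc $D$ misses $x$ or $y$, hence misses an open piece of the arc lying in $\operatorname{int}Q$. Player $\mathbf I$ picks $x',y'$ very close together in that piece (for definiteness, the first suitable pair of points of $C$ with rational angles, in a fixed enumeration) and continues. So $\mathbf I$ wins.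

**A triangle and a segment.** Let $P$ be the triangle with vertices $(0,0),(1,0),(0,1)$, and let $A=[0,1]\times\{0\}$. (Here we do not translate to get (1).) Player $\mathbf I$ plays the copy $Q$ with base $[x,x+\rho]\times\{0\}$ contained in $A$, so that
$$Q=\{(x+u,t):u,t\ge0,\ u+t\le\rho\}.$$
A copy $D$ of radius less than $\rho$ meets the line of the base in an interval of length less than $\rho$, so it misses some point $(x',0)$ with $x\le x'<x+\rho$. (If it contained all of these, it would contain the whole base, being closed.) For small $\rho'>0$ the triangle with base $[x',x'+\rho']\times\{0\}$ misses $D$. It also lies in $Q$: if $u,t\ge0$ and $u+t\le\rho'$, then $(x'-x+u)+t\le x'-x+\rho'\le\rho$. Take for $x'$ a rational number and then $\rho'=2^{-l}$ with $l$ least large; after a rational opening base this is a definite rule. So $\mathbf I$ wins.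

In all three cases $\mathbf I$ places two points $x,y$ of the target at the ends of a chord of $Q$ that is as long as any chord in its direction. No smaller copy can hold both points. In the first two cases the target then approaches $x$ and $y$ through the interior of $Q$. In the triangle the chord lies in the boundary, and $\mathbf I$ was lucky: the target is straight, and the next triangle can sit on the same side.

## 4. Chords with a deep point

**Definition (longest chord).** For a unit vector $v$ let $\ell(v)=\max\{t:\exists a\ \ a,\,a+tv\in P\}$. A *longest chord in direction $v$* is a segment $[a,a+\ell(v)v]\subseteq P$.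

In the square $[-1,1]^2$ with $v=(1,0)$ every horizontal chord from side to side is a longest one. In the triangle above the chord at height $t$ has length $1-t$, so the bottom side is the only longest chord in direction $(1,0)$.

Here is the natural attempt to prove the two converses for all $P$. Given an uncountable $E$, pick close points $x,y\in E$. Put $v=(y-x)/|y-x|$, and choose a copy $Q$ with $x,y$ at the ends of a longest chord in direction $v$. A smaller copy $D$ misses $x$ or $y$, say $x$, and we would like to find points of $E$ in $\operatorname{int}Q$ close to $x$. Two things can go wrong. First, $E$ may approach $x$ only from bad directions. This is repaired below by throwing away points of $E$ and then choosing $x,y$ suitably. Secondly, if the longest chord lies in $\partial P$, then $\operatorname{int}Q$ may contain nothing of $E$ near $x$, even though $E$ approaches $x$ in directions close to $v$. With the triangle and a very short horizontal chord $[x,y]$ at the bottom of the unit circle, the lower arc hangs below the base, and $Q$ contains no points of the circle except $x$ and $y$. The second difficulty is excluded by the following condition.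

> **(H)** There is $r>0$ such that every direction $v$ has a longest chord containing a point $p$ with $B(p,r)\subseteq P$.

The square satisfies (H) with $p=0$ and $r=1$: the chord through $0$ in any direction is a longest one, as we are about to see. The triangle fails (H), by direction $(1,0)$. Since polytopes give equivalent games, (H) is sufficient but not necessary.

**Theorem 3.** If $P\subseteq\mathbb R^d$ satisfies (H), the no-$\beta$ McMullen game for $P$ is equivalent to the perfect set game. Condition (H) holds if

1. $P$ is centrally symmetric (so the game is equivalent to the perfect set game for every norm on every $\mathbb R^d$), or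
2. no longest chord of $P$ is contained in $\partial P$ (for example, $P$ strictly convex).

**Each of the two conditions implies (H).** (1) Condition (H) is invariant under translation, so let $P=-P$. If $a,a+\ell(v)v\in P$, then $-a\in P$, so $\frac{\ell(v)}2v=\frac12\big((a+\ell(v)v)+(-a)\big)\in P$, and by symmetry $-\frac{\ell(v)}2v\in P$. So in every direction some longest chord passes through $0$. Also $0\in\operatorname{int}P$, because a ball in $P$ and its reflection average to a ball about $0$. Take $p=0$.

(2) We have $tv\in P-P$ iff some $a$ has $a,a+tv\in P$. So $1/\ell$ is the gauge of $P-P$ restricted to the unit sphere. As $P-P$ is compact and convex with $0$ in its interior, the gauge is continuous and positive there, and $\ell$ is continuous. Hence the set of pairs $(a,v)$ with $|v|=1$ and $a,a+\ell(v)v\in P$ is compact. On it the function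
$$(a,v)\mapsto\max_{0\le t\le1}\operatorname{dist}\big(a+t\,\ell(v)v,\ \mathbb R^d\setminus P\big)$$
is continuous. It is positive, since each longest chord contains a point of $\operatorname{int}P$. So it is bounded below by some $r>0$, and this $r$ serves in (H). If $P$ is strictly convex, the open segment between two distinct points of $P$ lies in $\operatorname{int}P$, so no longest chord lies in $\partial P$. $\square$

## 5. Pinning an uncountable set: proof of Theorem 3

**Lemma 4.** Assume (H). Let $O$ be open and $E\subseteq O$ uncountable. Then there is a copy $Q\subseteq O$ such that $E\cap\operatorname{int}Q$ is not contained in any copy of smaller radius.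

**Proof.** Replacing $E$ by a subset only strengthens the conclusion. Since $O$ is a countable union of compact sets, one of them meets $E$ in an uncountable set. So we may assume $E\subseteq K\subseteq O$ with $K$ compact.

**Step 1: cones.** This step fixes how close to $v$ a direction must be. Let $\Delta=\operatorname{diam}P$ and choose $\delta\in(0,\pi/2)$ with $\sin\delta<r/\Delta$. Cover the unit sphere by finitely many open subsets $K_1,\dots,K_N$ of angular diameter less than $\delta$, and put $C_j=\{tv:t>0,\ v\in K_j\}$.

**Step 2: trimming.** The aim is an uncountable subset of $E$ in which, whenever $y-x\in C_j$, the set $E$ approaches $x$ through $x+C_j$ and $y$ through $y-C_j$. Let $E_0=E$. Given an uncountable $E_{j-1}$, let $Z_j$ be the set of $x\in E_{j-1}$ such that for some $\varepsilon>0$ one of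
$$E_{j-1}\cap(x+C_j)\cap B(x,\varepsilon),\qquad E_{j-1}\cap(x-C_j)\cap B(x,\varepsilon)$$
is empty.

- ($\alpha$) Suppose $Z_j$ is uncountable. Every $x\in Z_j$ satisfies the condition with $\varepsilon=1/k$ for some $k\ge1$ and with some choice of sign. There are countably many pairs ($k$, sign), so one pair serves uncountably many $x$. Cutting $\mathbb R^d$ into countably many pieces of diameter less than $1/k$, we get an uncountable $E_j\subseteq Z_j$ of diameter less than $1/k$ whose points all satisfy the condition with $\varepsilon=1/k$ and the same sign. Let $x,y\in E_j$ be distinct, and let the sign be $+$. Since $y\in E_{j-1}\cap B(x,1/k)$, we have $y\notin x+C_j$. Exchanging $x$ and $y$ gives $x\notin y+C_j$. So $y-x\notin C_j\cup(-C_j)$. The sign $-$ gives the same.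
- ($\beta$) If $Z_j$ is countable, put $E_j=E_{j-1}\setminus Z_j$, which is uncountable.

**Step 3: choosing $x$ and $y$.** The set $E_N$ is uncountable, so it has distinct points $x,y$ at distance less than any prescribed $\eta>0$: cover $\mathbb R^d$ by countably many sets of diameter less than $\eta$, and one of them contains two points of $E_N$. Let $v=(y-x)/|y-x|$ and choose $j$ with $v\in K_j$, so $y-x\in C_j$. Since $x,y\in E_N\subseteq E_j$, case ($\alpha$) did not occur at $j$. So $x,y\in E_{j-1}\setminus Z_j$. Hence $x$ is a limit of points of $E\cap(x+C_j)$, and $y$ is a limit of points of $E\cap(y-C_j)$. All directions in $K_j$ make an angle less than $\delta$ with $v$.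

**Step 4: the copy.** We put $x,y$ at the ends of a longest chord. By (H) let $[a,b]$, with $b-a=\ell(v)v$, be a longest chord containing $p$ with $B(p,r)\subseteq P$. Put
$$\rho=\frac{|y-x|}{\ell(v)},\qquad Q=x-\rho a+\rho P .$$
Then $x=x-\rho a+\rho a\in Q$ and $y=x+\rho\,\ell(v)v=x-\rho a+\rho b\in Q$. A chord in direction $v$ of a copy of radius $\rho'<\rho$ has length at most $\rho'\ell(v)<\rho\,\ell(v)=|y-x|$. So no smaller copy contains both $x$ and $y$. As $B(p,r)\subseteq P$ and $P$ is closed, $\ell(v)\ge2r$, hence
$$\operatorname{diam}Q=\rho\Delta\le\frac{\Delta\,|x-y|}{2r}.$$
The compact set $K$ has a positive distance from the complement of $O$ (or $O=\mathbb R^d$), and $x\in K$. So $Q\subseteq O$ if $\eta$ was chosen small enough.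

**Step 5: $x$ and $y$ lie in $\overline{E\cap\operatorname{int}Q}$.** This is where the deep point $p$ is used. We have $a\in\partial P$, since otherwise the chord could be prolonged, and $p\in\operatorname{int}P$. So $0<|p-a|\le\Delta$, and $p-a$ is a positive multiple of $v$. Let $w$ be a unit vector at angle $\theta<\delta$ to $v$. The point $a+|p-a|\cos\theta\;w$ is the orthogonal projection of $p$ to the line $a+\mathbb Rw$. Its distance from $p$ is $|p-a|\sin\theta\le\Delta\sin\delta<r$, so it lies in $\operatorname{int}P$. Recall that if $a\in P$ and $q\in\operatorname{int}P$, then $a+t(q-a)\in\operatorname{int}P$ for $0<t\le1$. Hence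
$$a+tw\in\operatorname{int}P\quad\text{for }0<t\le|p-a|\cos\theta,\qquad |p-a|\cos\theta\ge|p-a|\cos\delta>0 .$$
The last bound does not depend on $w$. After scaling, all points of $x+C_j$ at distance at most $\rho|p-a|\cos\delta$ from $x$ lie in $\operatorname{int}Q$. Since $x$ is a limit of points of $E\cap(x+C_j)$, we get $x\in\overline{E\cap\operatorname{int}Q}$. The same argument at $b$, with $-v$ in place of $v$ and $-w$ in place of $w$, gives $y\in\overline{E\cap\operatorname{int}Q}$.

Copies are closed. So a smaller copy containing $E\cap\operatorname{int}Q$ would contain $x$ and $y$, which Step 4 excludes. $\square$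

**Proof of Theorem 3.** By Proposition 2, two implications remain.

**(i) If $A$ contains a nonempty perfect set $F$, then $\mathbf I$ has a winning strategy.** Let $(B_i)$ enumerate the *rational balls* (open balls with rational center and rational radius) that meet $F$. Each $F\cap B_i$ is uncountable. By countable choice, fix for each $i$ a copy $Q^i\subseteq B_i$ as in Lemma 4 for $E=F\cap B_i$ and $O=B_i$. Player $\mathbf I$ starts with $Q^0$. Suppose her $n$-th move was $Q^i$ and $\mathbf{II}$ replied with $D$ of smaller radius. By the choice of $Q^i$, the open set $\operatorname{int}Q^i\setminus D$ meets $F$. So it contains arbitrarily small rational balls meeting $F$. Player $\mathbf I$ plays $Q^j$ for the least $j$ such that $B_j\subseteq\operatorname{int}Q^i\setminus D$ and $B_j$ has radius less than $2^{-n}$. This is legal, since $Q^j\subseteq B_j$. The sets $P_{2n}$ are nested compact sets meeting $F$, with diameters tending to $0$. So $\bigcap_nP_{2n}$ is a single point, a limit of points of the closed set $F$, and it lies in $F\subseteq A$.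

**(ii) If $\mathbf{II}$ has a winning strategy $\sigma$, then $A$ is countable.** The plan is to attach to each position a countable set of points of $A$ that cannot be kept alive any longer, and to show that countably many positions suffice. For a nonempty finite sequence $p$ of legal moves of $\mathbf I$ against $\sigma$, let $O_p=\operatorname{int}Q\setminus D$, where $Q$ is the last move of $\mathbf I$ and $D=\sigma(p)$ is the answer. Let $O_\emptyset=\mathbb R^d$. Every copy $Q'\subseteq O_p$ is a legal next move. Put
$$V_p=\bigcup\{O_{p^\frown Q'}:\ Q'\subseteq O_p\text{ a copy}\},\qquad O_{p^\frown Q'}=\operatorname{int}Q'\setminus\sigma(p^\frown Q').$$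
This is an open set.

*Claim: $A\cap O_p\setminus V_p$ is countable.* Otherwise apply Lemma 4 to $E=A\cap O_p\setminus V_p$ and $O=O_p$. It gives a copy $Q'\subseteq O_p$ such that $E\cap\operatorname{int}Q'$ is not contained in the smaller copy $\sigma(p^\frown Q')$. A point of $E\cap\operatorname{int}Q'\setminus\sigma(p^\frown Q')$ lies in $O_{p^\frown Q'}\subseteq V_p$, but $E\cap V_p=\emptyset$. This is a contradiction.

*A countable tree.* We build a countable tree $T\ni\emptyset$ of such sequences, level by level. Let $p\in T$. For each rational ball $B$ contained in some $O_{p^\frown Q'}$ with $Q'\subseteq O_p$ a copy, choose one such $Q'$ and call it $Q'_B$. The children of $p$ are the sequences $p^\frown Q'_B$. Each level requires countably many choices, and $\mathsf{DC}$ yields the whole sequence of enumerated levels. The sets $O_q$, for $q$ a child of $p$, cover $V_p$: if $x\in O_{p^\frown Q'}$, there is a rational ball $B$ with $x\in B\subseteq O_{p^\frown Q'}$, and then $x\in B\subseteq O_{p^\frown Q'_B}$.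

*Conclusion.* The set $A^*=\bigcup_{p\in T}(A\cap O_p\setminus V_p)$ is countable. Suppose $x\in A\setminus A^*$. Then $x\in O_\emptyset$. Whenever $p\in T$ and $x\in O_p$, we have $x\in V_p$, so $x\in O_q$ for some child $q$ of $p$; take the first in the enumeration. This produces an infinite run following $\sigma$ in which $x$ lies in every set played by $\mathbf I$. So $x\in\bigcap_nP_{2n}\cap A$, and $\sigma$ loses this run, a contradiction. Hence $A=A^*$ is countable. $\square$

## 6. A body whose horizontal longest chords all lie in the boundary

To defeat $\mathbf I$ on a circle, it is not enough that one direction has its longest chord in $\partial P$, because $\mathbf I$ can choose another direction. We want every direction $e$ of the plane of the circle to be bad, and we want something that stops $\mathbf I$ from being lucky as she was with the triangle and the segment.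

The design is as follows. Let the planar slices of $P$ be ellipses $\Phi_b$, indexed by a point $b$ of the unit disc. Arrange that a chord of the maximal length occurs only in slices with $|b|=1$, and that its direction and $b$ determine each other. If $\mathbf I$ pins two points $x,y$ of the circle, her copy is then cut in an extreme slice, at a $b$ with $|b|=1$. A smaller copy inside it that still reaches the plane of the circle through an extreme slice must use the same $b$, because two discs touching internally have the same outer normal there. Hence the next pinned chord is parallel to the first. Parallel short chords of one small arc of a circle cut off nested arcs with the same midpoint. So $\mathbf{II}$ only has to delete the midpoint. On a straight segment this would not work, since disjoint subsegments are parallel; the curvature of the target is used.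

A chord direction is a unit vector up to sign. To encode it by a point of the unit circle we double the angle.

Let $d=4+m$ with $m\ge0$, and write points of $\mathbb R^d=\mathbb R^2\times\mathbb R^2\times\mathbb R^m$ as $(h,w,k)$. Put
$$N(w)=\begin{pmatrix}w_1&w_2\\w_2&-w_1\end{pmatrix},\qquad M(w)=2I+N(w),$$
$$P=\{(h,w,k):\ |w|\le1,\ h^TM(w)^{-1}h\le1,\ k\in[-1,1]^m\}. \tag{3}$$

**Lemma 5.** $M(w)$ has eigenvalues $2\pm|w|$, which lie in $[1,3]$ for $|w|\le1$. The set $P$ is compact and convex, and $0\in\operatorname{int}P$.

**Proof.** A direct computation gives $N(w)^2=|w|^2I$, and $\operatorname{tr}N(w)=0$. So the symmetric matrix $N(w)$ has eigenvalues $\pm|w|$, and $M(w)$ has eigenvalues $2\pm|w|$. For $|w|\le1$ the matrix $M(w)$ is positive definite, and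
$$h^TM(w)^{-1}h=\max_{g\in\mathbb R^2}\big(2g\cdot h-g^TM(w)g\big). \tag{4}$$
Indeed, the function of $g$ is concave, with its maximum at $g=M(w)^{-1}h$. For fixed $g$ the bracket is affine in $(h,w)$, because $M(w)$ is affine in $w$. So the left side of (4) is a convex function of $(h,w)$ on $|w|\le1$, and $P$ is convex. It is closed, by continuity. It is bounded, since $1\ge h^TM(w)^{-1}h\ge|h|^2/3$ gives $|h|^2\le3$. Finally, if $|h|\le1$ and $|w|\le1$, then $h^TM(w)^{-1}h\le|h|^2\le1$, so $P$ contains a neighborhood of $0$. $\square$

Let $\mathbb D$ be the closed unit disc in $\mathbb R^2$. For $b\in\mathbb D$ let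
$$\Phi_b=\{h\in\mathbb R^2:\ h^TM(b)^{-1}h\le1\}.$$
The projection of $P$ to the $w$-coordinate is $\mathbb D$, and the slice of $P$ at $w=b$ is $\Phi_b\times\{b\}\times[-1,1]^m$. For example, $\Phi_0$ is the disc of radius $\sqrt2$, and $\Phi_{(1,0)}=\{h_1^2/3+h_2^2\le1\}$.

**Fact 6.** If $h,h'\in\Phi_b$, then $|h-h'|\le2\sqrt3$. If equality holds, then $|b|=1$, $h'=-h$, and $h$ is an eigenvector of $M(b)$ for the eigenvalue $3$.

**Proof.** The smallest eigenvalue of $M(b)^{-1}$ is $1/(2+|b|)$, so
$$1\ge h^TM(b)^{-1}h\ge\frac{|h|^2}{2+|b|}\ge\frac{|h|^2}3, \tag{5}$$
and likewise for $h'$. So $|h|,|h'|\le\sqrt3$ and $|h-h'|\le2\sqrt3$. Equality forces $|h|=|h'|=\sqrt3$ and $h'=-h$. Then all inequalities in (5) are equalities. The last one gives $|b|=1$. The middle one says that $h$ attains the minimum of the quadratic form of $M(b)^{-1}$ among vectors of its length, so $h$ is an eigenvector of $M(b)^{-1}$ for $\frac13$, that is, $M(b)h=3h$. $\square$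

**Fact 7.** For each unit vector $e=(\cos\alpha,\sin\alpha)$ the vector $b=(\cos2\alpha,\sin2\alpha)$ satisfies $|b|=1$ and $M(b)e=3e$. Conversely, if $|b|=1$, then a unit vector $e$ with $M(b)e=3e$ is determined by $b$ up to sign, and $\Phi_b$ is the ellipse with semi-axis $\sqrt3$ along $e$ and $1$ along $e^\perp$.

**Proof.** For this $b$, $N(b)$ is the matrix of the reflection that fixes $e$, so $M(b)e=2e+e=3e$. If $|b|=1$, the eigenvalues of $M(b)$ are $3$ and $1$. They are distinct, so the eigenspace for $3$ is a line, and its orthogonal complement is the eigenspace for $1$. Hence, for $f\perp e$ a unit vector, $\tau e+\zeta f\in\Phi_b$ iff $\frac{\tau^2}3+\zeta^2\le1$. $\square$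

The body $P$ of (3) fails (H), and one can see this directly. A chord in a direction $(e,0,0)$ stays in one slice $w=b$, so by Fact 6 it has length at most $2\sqrt3$, and by Fact 7 this length occurs. A chord of that length has $|b|=1$, and points of $P$ with $|w|=1$ lie in $\partial P$. So all longest chords in horizontal directions lie in $\partial P$, and the method of Section 5 stops here. The triangle shows that this alone does not decide the game.

## 7. Player II wins on a circle

**Theorem 8.** Let $d\ge4$ and let $P$ be the body (3). Call a circle in a plane $\mathbb R^2\times\{(w_0,k_0)\}$ *horizontal*. If $A$ is contained in a countable union of horizontal circles, then $\mathbf{II}$ has a winning strategy in $G_P(A)$. In particular, for $A$ a single horizontal circle, $A$ is uncountable and perfect, $\mathbf{II}$ has a winning strategy, and $\mathbf I$ has none. Hence for every $d\ge4$ there is a compact convex $P\subseteq\mathbb R^d$ whose no-$\beta$ McMullen game is not equivalent to the perfect set game.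

For example, $\{(h,0,0):|h|=1\}$ is a horizontal circle. Let $C\subseteq\mathbb R^2$ be the unit circle.

The first ingredient is that an extreme slice, placed along a short chord of $C$ as tightly as possible, covers the whole arc over the chord.

**Lemma 9.** Let $x\ne y$ be points of $C$ with $s=\frac12|x-y|\le\frac12$. Let $e=(y-x)/|y-x|$, $\bar m=\frac{x+y}2$, $|b|=1$, $M(b)e=3e$ and $\rho=s/\sqrt3$. Then $\bar m+\rho\Phi_b$ contains the closed minor arc of $C$ from $x$ to $y$.

**Proof.** As in Section 3, the points of the arc are $\bar m+\tau e+\zeta f$, where $f=\bar m/|\bar m|\perp e$ and $|\tau|\le s$, with $0\le\zeta\le(s^2-\tau^2)/\sqrt3$ by (2). By Fact 7 such a point lies in $\bar m+\rho\Phi_b$ iff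
$$\frac{\tau^2}{3\rho^2}+\frac{\zeta^2}{\rho^2}\le1,\qquad\text{that is (as }3\rho^2=s^2),\qquad 3\zeta^2\le s^2-\tau^2 .$$
This holds, since $3\zeta^2\le(s^2-\tau^2)^2\le s^2-\tau^2$; the last step uses $0\le s^2-\tau^2\le1$. $\square$

**Definition (trace of a copy).** For a copy $Q=(a,c,k)+\rho P$ let $S(Q)=\{h:(h,0,0)\in Q\}$.

The point $(h,0,0)$ lies in $Q$ iff $\big(\frac{h-a}\rho,-\frac c\rho,-\frac k\rho\big)\in P$. So if $S(Q)\ne\emptyset$, then
$$b:=-\frac c\rho\in\mathbb D\qquad\text{and}\qquad S(Q)=a+\rho\Phi_b. \tag{6}$$
For example, $S(P)=\Phi_0$. For $Q=(0,(-1,0),0)+P$ we have $b=(1,0)$ and $S(Q)=\Phi_{(1,0)}$.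

**Lemma 10.** Let $A_0$ be a horizontal circle. From any position in which $\mathbf I$ has just moved, $\mathbf{II}$ can force, within finitely many moves, that the current set of $\mathbf I$ is disjoint from $A_0$.

**Proof.** **Step 1: normalization.** Translations and homotheties $y\mapsto ty$ with $t>0$ map copies to copies and multiply all radii by a common factor, so they preserve legality. Hence we may take $A_0=C\times\{0\}\times\{0\}$. Then $Q\cap A_0$ corresponds to $S(Q)\cap C$. Player $\mathbf{II}$ makes halving moves until the current set $Q=(a,c,k)+\rho P$ of $\mathbf I$ has $\rho\le\frac14$; by Lemma 1 this takes finitely many moves. Write $S=S(Q)$.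

**Step 2: at most one point.** If $S\cap C=\emptyset$, we are done. If $S\cap C=\{x\}$, then $\mathbf{II}$ plays $(x,0,0)+\frac\rho2P$, which contains $(x,0,0)$. The next set of $\mathbf I$ lies in $Q$ and misses $(x,0,0)$, so it misses $A_0$.

**Step 3: the short arc.** Suppose $S\cap C$ has at least two points. We locate it in a short arc. By (6) and Fact 6, $\operatorname{diam}S\le2\sqrt3\,\rho\le\frac{\sqrt3}2<1$. Two points of $C$ at distance less than $1$ have angular distance less than $\pi/3$. So $S\cap C$ lies in the open arc of angular length $2\pi/3$ centered at any one of its points. Let $x\ne y$ be the extreme points of the compact set $S\cap C$ in this arc. The minor arc $\overset{\frown}{xy}$ contains $S\cap C$ and has angular length less than $2\pi/3$. Put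
$$s=\tfrac12|x-y|\le\sqrt3\,\rho<\tfrac12,\qquad e=\frac{y-x}{|y-x|},\qquad \bar m=\frac{x+y}2 .$$
The pair $\{x,y\}$ does not depend on the chosen center of the arc, since it is the unique pair of points of $S\cap C$ at maximal distance. For definiteness, let $y$ follow $x$ counterclockwise on the minor arc.

**Step 4, Case 1: $|x-y|<2\sqrt3\,\rho$.** Here the chord is not as long as it could be, and $\mathbf{II}$ covers everything with one smaller copy. By Fact 7 choose $b^*$, by the double angle formula, with $|b^*|=1$ and $M(b^*)e=3e$. Put $\rho_D=s/\sqrt3<\rho$. Player $\mathbf{II}$ plays
$$D=(\bar m,-\rho_Db^*,0)+\rho_DP .$$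
This is legal; $D$ need not lie in $Q$. By (6) and Lemma 9, $S(D)=\bar m+\rho_D\Phi_{b^*}\supseteq\overset{\frown}{xy}\supseteq S\cap C$. So the next set of $\mathbf I$, being contained in $Q\setminus D$, misses $A_0$.

**Step 5, Case 2: $|x-y|=2\sqrt3\,\rho$.** Now $x,y$ are pinned by $\mathbf I$, and $\mathbf{II}$ removes the midpoint of the arc. The points $(x-a)/\rho$ and $(y-a)/\rho$ of $\Phi_b$ have distance $2\sqrt3$. By Fact 6, $|b|=1$, $y-a=-(x-a)$, that is $a=\bar m$, and $M(b)e=3e$, as $x-a=-se$. Let $z$ be the midpoint of $\overset{\frown}{xy}$. Player $\mathbf{II}$ plays $(z,0,0)+\frac\rho2P$. Let $\mathbf I$ answer with $Q'=(a',c',k')+\rho'P$. Then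
$$Q'\subseteq Q,\qquad (z,0,0)\notin Q',\qquad \rho'\le\rho\le\tfrac14 .$$
If $S(Q')\cap C$ has at most one point, finish as in Step 2. Otherwise Step 3 applies to $Q'$. Let $x',y',s',e',\bar m',b'$ be the corresponding data. If $|x'-y'|<2\sqrt3\,\rho'$, finish as in Step 4. It remains to show that $|x'-y'|=2\sqrt3\,\rho'$ is impossible.

**Step 6: $\mathbf I$ cannot pin twice.** Suppose $|x'-y'|=2\sqrt3\,\rho'$. As in Step 5, Fact 6 gives $|b'|=1$, $a'=\bar m'$ and $M(b')e'=3e'$.

*The new slice index is the old one.* By (6), $c=-\rho b$ and $c'=-\rho'b'$. Projecting $Q'\subseteq Q$ to the $w$-coordinate gives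
$$-\rho'b'+\rho'\mathbb D\subseteq-\rho b+\rho\mathbb D .$$
Since $|b|=1$, the maximum of $\langle\cdot,b\rangle$ on the right side is $-\rho+\rho=0$, and on the left side it is $-\rho'\langle b',b\rangle+\rho'$. So $-\rho'\langle b',b\rangle+\rho'\le0$, that is, $\langle b',b\rangle\ge1$. As $|b|=|b'|=1$, we get $b'=b$. By Fact 7, $e'=\pm e$.

*The new arc contains $z$.* We have $x',y'\in S(Q')\cap C\subseteq S(Q)\cap C\subseteq\overset{\frown}{xy}$, and $\overset{\frown}{xy}$ is shorter than a half circle, so $\overset{\frown}{x'y'}\subseteq\overset{\frown}{xy}$. The midpoint of $\overset{\frown}{x'y'}$ lies on the line through the origin orthogonal to $e'=\pm e$. That line meets $C$ in $z$ and $-z$ only, hence it meets $\overset{\frown}{xy}$ only in $z$. So $z\in\overset{\frown}{x'y'}$.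

*Contradiction.* We have $\rho'=s'/\sqrt3$, $s'<\frac12$, $|b|=1$ and $M(b)e'=3e'$. By Lemma 9,
$$z\in\overset{\frown}{x'y'}\subseteq\bar m'+\rho'\Phi_b=a'+\rho'\Phi_{b'}=S(Q'),$$
that is, $(z,0,0)\in Q'$. But $(z,0,0)\notin Q'$. $\square$

**Proof of Theorem 8.** Let $A\subseteq\bigcup_iA_i$ with horizontal circles $A_0,A_1,\dots$, with repetitions allowed. Player $\mathbf{II}$ works in phases. In phase $i$ she first makes one halving move (so that every phase uses at least one move), and then applies Lemma 10 to $A_i$ until the current set of $\mathbf I$ is disjoint from $A_i$. Every phase is finite, so every phase $i$ is reached and completed. The sets of $\mathbf I$ are decreasing, so $\bigcap_nP_{2n}\cap A_i=\emptyset$ for all $i$, and $\mathbf{II}$ wins. All her moves are given explicitly, so this is a strategy, and no choice is used.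

If $A$ is a single horizontal circle, then $\mathbf{II}$ has a winning strategy, and therefore $\mathbf I$ has none. But $A$ is a nonempty perfect set and is uncountable. So the implication "$A$ contains a nonempty perfect set $\Rightarrow$ $\mathbf I$ has a winning strategy" and the implication "$\mathbf{II}$ has a winning strategy $\Rightarrow$ $A$ is countable" both fail for $P$. Since $m\ge0$ was arbitrary, this happens in every dimension $d=4+m\ge4$. $\square$
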